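# Two even moments and the law of a product of two Gaussians

## 1. A centered exponential that imitates $N_1N_2$

Let $N_1,N_2$ be independent standard normal variables, and let $G=E-1$ with $E$ exponential of mean one. These two laws do not look alike: $N_1N_2$ is symmetric, $G$ is not. Let us compute their moments.

For the product, $\mathbb E(N_1N_2)^{2s}=(\mathbb EN_1^{2s})^2=((2s-1)!!)^2$, and odd moments vanish. For $G$ and $|t|<1$,
$$\mathbb E e^{tG}=\frac{e^{-t}}{1-t}=\sum_{m\ge0}d_mt^m,\qquad d_m=\sum_{i=0}^m\frac{(-1)^i}{i!},$$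
so $\mathbb EG^m=m!\,d_m$. This gives:

| $m$ | 2 | 3 | 4 | 5 | 6 | 7 | 8 |
|---|---|---|---|---|---|---|---|
| $\mathbb E(N_1N_2)^m$ | 1 | 0 | 9 | 0 | 225 | 0 | 11025 |
| $\mathbb EG^m$ | 1 | 2 | 9 | 44 | 265 | 1854 | 14833 |

The variances agree, and so do the fourth moments. Among even moments, the sixth is the first one that separates $G$ from $N_1N_2$, and there $G$ is too large.

It is easy to make it smaller. Take $Z\sim N(0,1)$ independent of $G$ and put $X_\theta=\sqrt\theta\,G+\sqrt{1-\theta}\,Z$ with $0\le\theta\le1$. The variance is still $1$. Expanding by the binomial formula, where odd powers of $Z$ drop out,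
$$\mathbb EX_\theta^6=265\theta^3+15\cdot9\,\theta^2(1-\theta)+15\cdot3\,\theta(1-\theta)^2+15(1-\theta)^3=160\theta^3+90\theta^2+15,$$
$$\mathbb EX_\theta^8=14833\theta^4+28\cdot265\,\theta^3(1-\theta)+70\cdot 27\,\theta^2(1-\theta)^2+28\cdot15\,\theta(1-\theta)^3+105(1-\theta)^4$$
$$\phantom{\mathbb EX_\theta^8}=8988\theta^4+4480\theta^3+1260\theta^2+105.$$
Both increase in $\theta$. The equation $\mathbb EX_\theta^6=225$ reads $16\theta^3+9\theta^2=21$. The left side is about $20.65$ at $\theta=0.93$ and $21.24$ at $\theta=0.94$, so there is a solution $\theta_3$ with $0.93<\theta_3<0.94$. Hence one even moment of order at least $6$ does not identify $N_1N_2$ either, at least among laws like these.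

At this $\theta_3$ the eighth moment is at least its value at $0.93$, which exceeds $11500$. So when the sixth moment is right, the eighth is too big. Is this a coincidence? If it always happened, then the sixth and eighth moments together would characterize $N_1N_2$. And is the same true of any two even moments of orders at least $6$? That is our question. We first have to say among which laws it is asked.

## 2. Quadratic Gaussian forms and their power sums

**Definition (second Wiener chaos).** Let $\mathfrak H$ be a real separable Hilbert space and let $W=\{W(h):h\in\mathfrak H\}$ be an isonormal Gaussian process over it: a centered Gaussian family with $\mathbb E\,W(h)W(h')=\langle h,h'\rangle_{\mathfrak H}$. The second Wiener chaos is the closed linear subspace of $L^2(\Omega)$ spanned by the variables $W(h)^2-1$ with $\|h\|_{\mathfrak H}=1$.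

*Example.* If $\mathfrak H=\mathbb R^2$ and $W(h)=h_1N_1+h_2N_2$, the chaos is spanned by $N_1^2-1$, $N_2^2-1$ and $N_1N_2$. The product belongs to it because
$$N_1N_2=\tfrac12\Big[\Big(\tfrac{N_1+N_2}{\sqrt2}\Big)^2-1\Big]-\tfrac12\Big[\Big(\tfrac{N_1-N_2}{\sqrt2}\Big)^2-1\Big].$$

We use the standard description: every $F$ in the second chaos has the law of $\sum_k\lambda_k(N_k^2-1)/\sqrt2$ with $(\lambda_k)\in\ell^2$ and $N_k$ i.i.d. $N(0,1)$. We write $c_k=\sqrt2\lambda_k$, so that $F$ has the law of $\frac12\sum_kc_k(N_k^2-1)$ and $\mathbb EF^2=\frac12\sum c_k^2$. Thus unit variance means $\sum c_k^2=2$. Conversely, if $\mathfrak H$ is infinite-dimensional (which we assume throughout), each such $c$ occurs: take $\frac12\sum c_k(W(h_k)^2-1)$ with $(h_k)$ orthonormal.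

As in Section 1 we also want an independent Gaussian part. For a finite or infinite real vector $c$ with $\sum c_k^2\le2$ put $g=1-\frac12\sum c_k^2$ and
$$X=\tfrac12\sum_kc_k(N_k^2-1)+\sqrt g\,Z,\qquad Z,N_k\ \text{i.i.d. }N(0,1),\qquad P_k=\sum_ic_i^k .$$

**The transform.** For one term, $\mathbb Ee^{tc(N^2-1)/2}=(1-ct)^{-1/2}e^{-ct/2}$ when $ct<1$, and its logarithm is $\frac12\sum_{k\ge2}c^kt^k/k$. The $k=2$ terms of all entries add up to $\frac14P_2t^2$, and $\frac{g}{2}t^2=\frac12t^2-\frac14P_2t^2$. Therefore, for $|t|<1/\sqrt2$,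
$$\mathbb Ee^{tX}=e^{gt^2/2}\prod_k(1-c_kt)^{-1/2}e^{-c_kt/2}=\exp\Big(\frac{t^2}2+\frac12\sum_{k\ge3}\frac{P_kt^k}{k}\Big).\tag{1}$$
For infinite $c$, apply this to the partial sums, which converge in $L^2$. If $p>1$ and $p|t|<1/\sqrt2$, the transforms of the partial sums at $pt$ are bounded, so the variables $e^{tX^{(n)}}$ are uniformly integrable and we may pass to the limit.

Three consequences will be used all the time.

* $\mu_m(X):=\mathbb EX^m=m!\,[t^m]$ of (1). Each moment is a polynomial *with nonnegative coefficients* in finitely many of the $P_k$, $k\ge3$. In particular $\mathbb EX^2=1$ and $\mathbb EX^3=P_3$.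
* The law of $X$ has a finite transform near $0$, so it is determined by its moments. Hence convergence of all moments to those of $X$ implies convergence in law to $X$.
* If $\sum c_k^2=2$ then $|c_k|\le\sqrt2$ and $|P_k|\le 2\cdot2^{(k-2)/2}$. So each moment is bounded uniformly over the unit-variance elements of the chaos.

*Examples.* $N_1N_2$ is $c=(1,-1)$: here $g=0$, $P_k=2$ for even $k$ and $P_k=0$ for odd $k$, and the transform is $(1-t^2)^{-1/2}$. The vector $c=(1,1)$ has transform $e^{-t}/(1-t)$, so it gives $G$. The diluted exponential $X_\theta$ is $c=(\sqrt\theta,\sqrt\theta)$ with $g=1-\theta$.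

**Sixth and eighth moments.** The products of terms in the exponent of (1) with total degree $6$ give $[t^6]=\frac{P_6}{12}+\frac{P_4}{16}+\frac{P_3^2}{72}+\frac1{48}$, and similarly for degree $8$. Thus
$$\mu_6=60P_6+45P_4+10P_3^2+15,\tag{2}$$
$$\mu_8=2520P_8+1680P_6+672P_3P_5+315P_4^2+630P_4+280P_3^2+105.\tag{3}$$
For $(1,-1)$ these give $225$ and $11025$; for $(1,1)$ they give $265$ and $14833$, as in Section 1.

**Normalization.** Put
$$T_s=\big((2s-1)!!\big)^2,\qquad a_s=\frac{T_s}{(2s)!}=\binom{2s}s4^{-s},\qquad \frac{a_{s+1}}{a_s}=\frac{2s+1}{2s+2}.$$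
So $T_s=\mu_{2s}(N_1\times N_2)$ and $a_s=[w^s](1-w)^{-1/2}$.

**Definition (dilution).** Call a finite vector $c$ *admissible* if $\sum c_k^2=2$ and $P_k(c)\ge0$ for all odd $k\ge3$. For admissible $c$ and $\theta\in[0,1]$ let $X_{\theta,c}$ be the variable with vector $\sqrt\theta\,c$ and $g=1-\theta$, and put $R_s(\theta,c)=\mu_{2s}(X_{\theta,c})/T_s$.

For instance $(1,1)$ and $(1,-1)$ are admissible and $(-1,-1)$ is not. In (1), dilution replaces $P_k$ by $\theta^{k/2}P_k(c)$.

**Lemma 1 (matching one moment).** Let $s\ge2$. On admissible vectors of a fixed length, $R_s$ is continuous in $(\theta,c)$ and strictly increasing in $\theta$, and $R_s(0,c)<1$. If $r\ge2$ and $R_r(1,c)\ge1$, there is a unique $\theta_r(c)\in(0,1]$ with $R_r(\theta_r(c),c)=1$. It depends continuously on $c$, and $\theta_r(c)<1$ if $R_r(1,c)>1$.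

*Proof.* $R_s$ is a polynomial with nonnegative coefficients in the quantities $\theta^{k/2}P_k(c)\ge0$. So it is continuous and nondecreasing in $\theta$. Since $[t^{2s}]$ of (1) contains the term $\theta^sP_{2s}(c)/(4s)$ with $P_{2s}(c)>0$, it is strictly increasing. At $\theta=0$ the variable is $N(0,1)$, so $R_s(0,c)=(2s-1)!!/T_s=1/(2s-1)!!<1$. Existence and uniqueness of $\theta_r(c)$ follow from the intermediate value theorem, and $\theta_r(c)=1$ only if $R_r(1,c)=1$. For continuity let $c^{(n)}\to c$, all with $R_r(1,\cdot)\ge1$. Any limit point $\theta$ of $\theta_r(c^{(n)})$ in $[0,1]$ satisfies $R_r(\theta,c)=1$, so it equals $\theta_r(c)$. By compactness $\theta_r(c^{(n)})\to\theta_r(c)$. $\square$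

When $\theta<1$ the variable $X_{\theta,c}$ has a Gaussian part, so we did not obtain it as an element of the chaos. It can be approximated by such elements.

**Lemma 2 (Gaussian part as a limit).** Let $c$ be a finite vector with $\sum c_k^2=2$, let $\theta\in[0,1]$, and let $F_n$ be the second-chaos variable whose vector consists of $\sqrt\theta\,c$ and $n$ further entries equal to $\sqrt{2(1-\theta)/n}$. Then $\mathbb EF_n^2=1$, every moment of $F_n$ converges to that of $X_{\theta,c}$, uniformly for $\theta\in[0,1]$ and $c$ of a fixed length, and $F_n\to X_{\theta,c}$ in law.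

*Proof.* The squares of the entries sum to $2\theta+2(1-\theta)=2$. For $k\ge3$ the power sums are
$$P_k=\theta^{k/2}P_k(c)+n^{1-k/2}\big(2(1-\theta)\big)^{k/2},\tag{4}$$
and the last term is at most $2^{k/2}n^{-1/2}$. All quantities stay bounded and moments are polynomials in them. Convergence in law follows because the limit law is determined by its moments. $\square$

For $\theta=0$ this is the central limit theorem for $\frac1{\sqrt{2n}}\sum_{i\le n}(N_i^2-1)$.

## 3. A conjectured moment criterion, disproved in general and true for two pairs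

The following conjecture is our subject; the source of the problem is Ehsan Azmoodeh and Dario Gasbarra, "New moments criteria for convergence towards normal product/tetilla laws", arXiv:1708.07681 (2017).

**Conjecture.** Let $\{F_n\}_{n\ge1}$ be a sequence in the second Wiener chaos with $\mathbb E(F_n^2)=1$ for all $n\ge1$. Then the following are equivalent.

* (I) $F_n\to F_\infty\sim N_1\times N_2$ in distribution, as $n\to\infty$.
* (II) There exist fixed integers $r,s\ge3$ with $r\ne s$, not depending on $n$, such that $\mu_{2s}(F_n)\to((2s-1)!!)^2$ and $\mu_{2r}(F_n)\to((2r-1)!!)^2$ as $n\to\infty$.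

We may assume $r<s$. The implication (I)$\Rightarrow$(II) holds, for every pair: by the third consequence of (1), $\sup_n\mathbb EF_n^{2q}<\infty$ for each $q$ (this is also hypercontractivity on a fixed chaos), so powers of $F_n$ are uniformly integrable and convergence in law implies convergence of all moments. The converse is false.

**Theorem 1.** Let $3\le r<s$ satisfy one of: (a) $r\ge5$; (b) $r=4$, $s\ge7$; (c) $r=3$, $s\ge13$. Then there is a sequence $F_n$ in the second chaos with $\mathbb EF_n^2=1$, $\mu_{2r}(F_n)\to T_r$, $\mu_{2s}(F_n)\to T_s$, converging in law to a variable with strictly positive third moment, hence not to $N_1\times N_2$. One can even take a constant sequence $F_n=F$, where $F$ has finitely many nonzero eigenvalues $\lambda_k$, $\mu_{2r}(F)=T_r$ and $\mu_{2s}(F)=T_s$ exactly, and $\mathbb EF^3>0$.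

**Theorem 2.** If $\mathbb EF_n^2=1$ for $F_n$ in the second chaos and $(\mu_6,\mu_8)(F_n)\to(T_3,T_4)$, or $(\mu_6,\mu_{10})(F_n)\to(T_3,T_5)$, then $F_n\to N_1\times N_2$ in law.

Since (II) only asks for the existence of a pair, a single pair in Theorem 1 disproves the conjecture. It is also false if read for a fixed pair from (a)–(c). The pairs that these notes leave undecided are exactly $(3,6),\dots,(3,12)$, $(4,5)$ and $(4,6)$. For the exact counterexample in Theorem 1 a large finite dimension of $\mathfrak H$ suffices.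

## 4. The pairs $(3,4)$ and $(3,5)$: a nonnegative combination of two moments

In Section 1, matching $\mu_6$ left $\mu_8$ too large. The natural attempt is to prove this for all $F$: find a constant $C$ such that $\mu_8-T_4$ minus a multiple of $\mu_6-T_3$ is bounded below by a distance to $N_1\times N_2$. For these two pairs the attempt succeeds and proves Theorem 2.

**Step 1: rewrite the moments.** This step turns power sums into moments of one bounded variable. Let $F$ be in the second chaos with $\sum c_k^2=2$. Let $\xi$ have the probability law $\frac12\sum_kc_k^2\delta_{c_k}$, let $z=\xi^2\in[0,2]$ and $m_j=\mathbb E\xi^j=\frac12P_{j+2}$. By (1), $\log\mathbb Ee^{tF}=\frac{t^2}2+\sum_{k\ge3}m_{k-2}\frac{t^k}k$. For $N_1\times N_2$ the variable $\xi$ is a fair sign, so $z\equiv1$ and $m_1=0$. We want to measure how far $z$ is from $1$ and $m_1$ from $0$. Put $\Delta_{2s}=(\mu_{2s}(F)-T_s)/(2s)!$. Collecting the terms of degree $6,8,10$, and using $\frac1{48}-a_3=-\frac7{24}=-\frac16-\frac18$,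
$$\Delta_6=\tfrac{m_4-1}6+\tfrac{m_2-1}8+\tfrac{m_1^2}{18},$$
$$\Delta_8=\tfrac{m_6}8+\tfrac{m_4}{12}+\tfrac{m_1m_3}{15}+\tfrac{m_2^2}{32}+\tfrac{m_2}{32}+\tfrac{m_1^2}{36}+\tfrac1{384}-a_4,$$
$$\Delta_{10}=\tfrac{m_8}{10}+\tfrac{m_6}{16}+\tfrac{m_1m_5}{21}+\tfrac{m_2m_4}{24}+\tfrac{m_3^2}{50}+\tfrac{m_4}{48}+\tfrac{m_1m_3}{30}+\tfrac{m_2^2}{64}+\tfrac{m_2m_1^2}{72}+\tfrac{m_2}{192}+\tfrac{m_1^2}{144}+\tfrac1{3840}-a_5,$$
with $a_4=\frac{35}{128}$ and $a_5=\frac{63}{256}$. Write
$$e=m_1,\qquad\alpha=\mathbb E[\xi(z-1)],\qquad\beta=\mathbb E[\xi(z-1)^2],$$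
so $m_3=e+\alpha$ and, since $z^2=1+2(z-1)+(z-1)^2$, $m_5=e+2\alpha+\beta$.

**Step 2: the pair $(3,4)$.** We choose $C$ so that the even part of $\Delta_8-C\Delta_6$ has a double zero at $z=1$. Use $m_2^2=2m_2-1+(m_2-1)^2$. Then the even part, apart from $\frac1{32}(m_2-1)^2$, is the expectation of a cubic in $z$ with coefficients
$$z^3:\ \tfrac18,\qquad z^2:\ \tfrac1{12}-\tfrac C6,\qquad z:\ \tfrac3{32}-\tfrac C8.$$
It vanishes at $z=1$, because the case $z\equiv1$, $e=\alpha=0$ gives the moments of $N_1\times N_2$. Its derivative at $1$ is $\frac38+\frac16+\frac3{32}-C(\frac13+\frac18)=\frac{61}{96}-\frac{11}{24}C$, so $C=\frac{61}{44}$. The coefficients become $\frac18$, $\frac1{12}-\frac{61}{264}=-\frac{13}{88}$ and $\frac3{32}-\frac{61}{352}=-\frac7{88}$. Since $(z-1)^2(11z+9)=11z^3-13z^2-7z+9$, the cubic is $\frac1{88}(z-1)^2(11z+9)$.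

The terms with $e$ are $\frac1{15}e(e+\alpha)+\frac{e^2}{36}-\frac{61}{44}\cdot\frac{e^2}{18}$, and $\frac1{15}+\frac1{36}-\frac{61}{792}=\frac{23}{1320}$. Altogether
$$\Delta_8-\tfrac{61}{44}\Delta_6=V+\tfrac{(m_2-1)^2}{32}+\tfrac{23}{1320}e^2+\tfrac1{15}e\alpha,\qquad V=\tfrac1{88}\mathbb E[(z-1)^2(11z+9)].$$
Only the cross term can be negative. By Cauchy–Schwarz $\alpha^2\le\mathbb E[z(z-1)^2]\le8V$, because $8V=\mathbb E[(z-1)^2(z+\frac9{11})]$. Hence, from $ab\le\frac34a^2+\frac13b^2$ with $a=\sqrt V$ and $b=\frac{\sqrt8}{15}|e|$,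
$$\tfrac1{15}|e\alpha|\le\tfrac34V+\tfrac8{675}e^2 .$$
As $\frac{23}{1320}-\frac8{675}>0.0174-0.0119>\frac1{200}$,
$$\Delta_8-\tfrac{61}{44}\Delta_6\ \ge\ \tfrac14V+\tfrac1{200}e^2,\qquad V\ge\tfrac9{88}\,\mathbb E(z-1)^2.\tag{5}$$

**Step 3: the pair $(3,5)$.** The plan is the same, but first we replace the products of moments by lower bounds that are equalities at $N_1\times N_2$:
$$m_2m_4\ge m_2^3\ge3m_2-2,\qquad m_2^2\ge2m_2-1,\qquad m_3^2=(e+\alpha)^2\ge e^2+2e\alpha .$$
The first uses $m_4\ge m_2^2$ and $x^3-3x+2=(x-1)^2(x+2)\ge0$ for $x\ge0$. The even part of the bound for $\Delta_{10}-C\Delta_6$ is now the expectation of a quartic in $z$ with coefficients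
$$z^4:\ \tfrac1{10},\quad z^3:\ \tfrac1{16},\quad z^2:\ \tfrac1{48}-\tfrac C6,\quad z:\ \tfrac18+\tfrac1{32}+\tfrac1{192}-\tfrac C8=\tfrac{31}{192}-\tfrac C8 ,$$
vanishing at $z=1$. A double zero there requires $\frac25+\frac3{16}+\frac1{24}+\frac{31}{192}=\frac{11}{24}C$, i.e. $C=\frac{69}{40}$. Then the coefficients of $z^2$ and $z$ are $\frac1{48}-\frac{69}{240}=-\frac4{15}$ and $\frac{31}{192}-\frac{69}{320}=-\frac{13}{240}$, and the quartic is
$$(z-1)^2w(z),\qquad w(z)=\tfrac{z^2}{10}+\tfrac{21z}{80}+\tfrac{19}{120}:$$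
indeed in the product the coefficient of $z^3$ is $\frac{21}{80}-\frac15=\frac1{16}$, that of $z^2$ is $\frac{19}{120}-\frac{21}{40}+\frac1{10}=-\frac4{15}$, and that of $z$ is $-\frac{19}{60}+\frac{21}{80}=-\frac{13}{240}$; both quartics vanish at $1$, so the constant terms agree too.

The coefficient of $e^2$ is
$$\tfrac1{21}+\tfrac1{50}+\tfrac1{30}+\tfrac1{144}-\tfrac{69}{720}+\tfrac{m_2}{72}=\tfrac{19}{1575}+\tfrac{m_2}{72}=\mathbb E\sigma(z),\qquad\sigma(z)=\tfrac{19}{1575}+\tfrac z{72}.$$
The cross terms are $e\big(\frac{2\alpha+\beta}{21}+\frac\alpha{25}+\frac\alpha{30}\big)$. Since $2\alpha+\beta=\mathbb E[\xi(z-1)(z+1)]$, they equal $e\,\mathbb E[\xi(z-1)(A+Bz)]$ with $B=\frac1{21}$ and $A=\frac1{21}+\frac1{25}+\frac1{30}=\frac{127}{1050}$. So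
$$\Delta_{10}-\tfrac{69}{40}\Delta_6\ \ge\ \mathbb E[(z-1)^2w(z)]+e^2\,\mathbb E\sigma(z)+e\,\mathbb E[\xi(z-1)(A+Bz)].$$

To absorb the cross term we check that $z(A+Bz)^2\le3\sigma(z)w(z)$ for $z\ge0$, coefficient by coefficient:

| | $z^0$ | $z^1$ | $z^2$ | $z^3$ |
|---|---|---|---|---|
| $z(A+Bz)^2$ | $0$ | $<0.01464$ | $<0.01153$ | $<0.00227$ |
| $3\sigma w$ | $>0.0057$ | $>0.0160$ | $>0.0145$ | $>0.0041$ |

(The first row is $A^2,\,2AB,\,B^2$. The second is three times $\frac{19}{1575}\cdot\frac{19}{120}$, then $\frac{19}{1575}\cdot\frac{21}{80}+\frac1{72}\cdot\frac{19}{120}$, then $\frac{19}{1575}\cdot\frac1{10}+\frac1{72}\cdot\frac{21}{80}$, then $\frac1{720}$.) Let $V'=\mathbb E[(z-1)^2w]$ and $Y=e^2\,\mathbb E\sigma$. Since $|\xi|=\sqrt z$, Cauchy–Schwarz gives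
$$\big|e\,\mathbb E[\xi(z-1)(A+Bz)]\big|\le|e|\,\mathbb E\big[|z-1|\sqrt{3\sigma w}\big]\le|e|\sqrt{V'}\sqrt{3\,\mathbb E\sigma}=\sqrt{3V'Y}\le\tfrac{\sqrt3}2(V'+Y).$$
Therefore
$$\Delta_{10}-\tfrac{69}{40}\Delta_6\ \ge\ \Big(1-\tfrac{\sqrt3}2\Big)(V'+Y),\qquad V'\ge\tfrac{19}{120}\,\mathbb E(z-1)^2,\quad Y\ge\tfrac{19}{1575}e^2.\tag{6}$$

**Step 4: conclusion of the proof of Theorem 2.** Along the sequence, $\Delta_6\to0$ and $\Delta_8\to0$ (respectively $\Delta_{10}\to0$). By (5) (respectively (6)), $\mathbb E(z_n-1)^2\to0$ and $\mathbb E\xi_n\to0$. On $[0,2]$ we have $|z^j-1|\le j2^{j}|z-1|$, and $|\xi_n|\le\sqrt2$. Hence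
$$m_{2j}=\mathbb Ez_n^j\to1,\qquad m_{2j+1}=\mathbb E\xi_n+\mathbb E[\xi_n(z_n^j-1)]\to0\qquad\text{for all }j .$$
So all moments of $F_n$ converge to those of $N_1\times N_2$, a law determined by its moments, and $F_n\to N_1\times N_2$ in law. $\blacksquare$

## 5. The diluted exponential for $r\ge5$: the inequality changes direction

Suppose that for some pair $r<s$ and some real $C$ we had $\Delta_{2s}-C\Delta_{2r}\ge0$ on all unit-variance elements of the chaos. By Lemma 2 this passes to every $X_{\theta,c}$. So $R_r=1$ would force $R_s\ge1$. We now see that this fails for the diluted exponential of Section 1, written $c^0=(1,1)$, as soon as $r\ge5$. That is the exact point at which the method of Section 4 stops.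

**Lemma 3.** For every $r\ge3$, $\frac12<\theta_r(c^0)<1$. If $r\ge5$ then $R_s(\theta_r(c^0),c^0)<1$ for all $s>r$.

The reason to expect this lies in (1): high moments are governed by the largest $|c_k|$. For $N_1N_2$ it is $1$, for $X_{\theta,c^0}$ it is $\sqrt\theta<1$, so high moments of $X_{\theta,c^0}$ should fall behind. Indeed, once we know $\frac12<\theta_r<1$, formula (7) below and $a_s\ge\frac1{2s}$ give $R_s\le2s\,e^{1/2}\theta_r^s\to0$ as $s\to\infty$, for each fixed $r\ge3$. (The bound on $a_s$ is $\prod_{i=1}^s\frac{2i-1}{2i}=\frac1{2s}\prod_{i=2}^s\frac{2i-1}{2i-2}\ge\frac1{2s}$.) The lemma says that for $r\ge5$ the decay starts immediately.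

We need some facts on $d_m=\sum_{i\le m}(-1)^i/i!$. By alternation $0\le d_m\le1$, the even terms $d_0=1,\ d_2=\frac12,\dots$ decrease strictly to $e^{-1}$, and $d_m<e^{-1}$ for odd $m$. For later use,
$$d_m\le d_8<0.367882\qquad\text{for }m\ge7 .$$

*Proof of Lemma 3.*

**Step 1: a formula and a monotonicity.** We want to compare consecutive $R_s$. The transform of $X_{\theta,c^0}$ is $(1-\sqrt\theta t)^{-1}e^{-\sqrt\theta t}\cdot e^{(1-\theta)t^2/2}$. For $\theta>0$, reading off $[t^{2s}]$,
$$a_sR_s(\theta,c^0)=\theta^sS_s(x),\qquad S_s(x)=\sum_{j=0}^sd_{2s-2j}\frac{x^j}{j!},\qquad x=\frac{1-\theta}{2\theta}.\tag{7}$$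
In $S_{s+1}-S_s$ all differences $d_{2s+2-2j}-d_{2s-2j}$, $0\le j\le s$, are negative. Keeping only $j=s$ among them, together with the extra term $j=s+1$ of $S_{s+1}$, we get for $0<x<\frac{s+1}2$
$$S_{s+1}-S_s\le(d_2-d_0)\frac{x^s}{s!}+\frac{x^{s+1}}{(s+1)!}=\frac{x^s}{s!}\Big(-\frac12+\frac x{s+1}\Big)<0.\tag{8}$$

**Step 2: $\frac12<\theta_r<1$, where $\theta_r=\theta_r(c^0)$.** This makes (8) applicable. All $P_k(c^0)=2$, so every power sum is at least that of $(1,-1)$, while $P_3=2>0$; and $[t^{2r}]$ in (1) contains $P_3^2$ with the positive coefficient $\frac1{72}\cdot\frac{1}{2^{r-3}(r-3)!}$. So $R_r(1,c^0)>1$, and $\theta_r$ exists and is $<1$. At $\theta=\frac12$ we have $x=\frac12$ and $\theta^rS_r(\frac12)\le2^{-r}e^{1/2}$. For $r=3$ this is below $0.207<0.3125=a_3$. The inequality $2^{-r}e^{1/2}<a_r$ persists for larger $r$ because $a_{r+1}/a_r>\frac12$. So $R_r(\frac12,c^0)<1$ and $\theta_r>\frac12$. Hence at $\theta=\theta_r$ we have $0<x<\frac12$.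

**Step 3: $\theta_r\le\hat\theta:=\frac{2r+1}{2r+2}$ for $r\ge5$.** This is what the comparison of ratios will need. By monotonicity in $\theta$ it suffices that $\hat\theta^rS_r(\hat x)\ge a_r$, where $\hat x=\frac{1-\hat\theta}{2\hat\theta}=\frac1{2(2r+1)}$. The terms $j=0,1$ give $S_r(\hat x)\ge e^{-1}(1+\hat x)$. Since $\ln(1-\frac1N)=-\ln(1+\frac1{N-1})\ge-\frac1{N-1}$, with $N=2r+2$ we get $\hat\theta^r\ge e^{-r/(2r+1)}>e^{-1/2}$. Now:

* if $r\ge7$, then $\hat\theta^rS_r(\hat x)>e^{-3/2}>0.2231>0.2095>a_7\ge a_r$;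
* if $r=6$, then $e^{-3/2}(1+\frac1{26})>0.2316>0.2256>a_6=\frac{924}{4096}$;
* if $r=5$, then $(\frac{11}{12})^5e^{-1}(1+\frac1{22})>0.2488>0.2461>a_5=\frac{252}{1024}$.

**Step 4: ratios.** For $k\ge r\ge5$, by (7) and (8) at $\theta=\theta_r$,
$$\frac{R_{k+1}}{R_k}=\theta_r\,\frac{S_{k+1}}{S_k}\cdot\frac{2k+2}{2k+1}<\theta_r\,\frac{2r+2}{2r+1}\le1 .$$
Since $R_r=1$, we obtain $R_s<1$ for all $s>r$. $\square$

*Remark.* Step 3 is the only place that uses $r\ge5$, and it is false for $r=4$: there $\hat\theta=0.9$, and the formula of Section 1 gives $\mathbb EX_{0.9}^8<10289<11025$, so $\theta_4>0.9$.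

Lemma 3 is not yet a counterexample: for it we need $R_r=1$ and $R_s=1$ at the same time. What we have is one variable with $R_r=1$ and $R_s<1$. If we find another with $R_r=1$ and $R_s>1$, and a path joining the two along which $R_r=1$ stays true and the third moment stays positive, then the intermediate value theorem gives a common solution. The other variable will be found close to $N_1\times N_2$.

## 6. Perturbing $N_1\times N_2$ makes the higher moment too large

For $\varepsilon\in[0,\frac\pi2]$ let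
$$c(\varepsilon)=(x,y),\qquad x=\cos\varepsilon+\sin\varepsilon,\quad y=\sin\varepsilon-\cos\varepsilon .$$
This is an arc from $(1,-1)$ to $c^0=(1,1)$ on the circle $x^2+y^2=2$.

**Power sums on the arc.** We check admissibility and that $\theta_r$ is defined. Since $x^2=1+\sin2\varepsilon$ and $y^2=1-\sin2\varepsilon$, we have $|y|\le1\le x$. So $P_k\ge0$ for odd $k$, and $P_k\ge2$ for even $k$ by the power mean inequality. Moreover $xy=-\cos2\varepsilon$, so
$$P_3=(x+y)(x^2+y^2-xy)=2\sin\varepsilon\,(2+\cos2\varepsilon)>0\qquad\text{for }\varepsilon\in(0,\tfrac\pi2].\tag{9}$$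
Thus every $P_k$ is at least its value for $N_1\times N_2$. As in Step 2 of Lemma 3, $[t^{2r}]$ contains $P_3^2$ with a positive coefficient when $r\ge3$. Hence
$$R_r(1,c(\varepsilon))>1\quad(0<\varepsilon\le\tfrac\pi2),\qquad R_r(1,c(0))=1.\tag{10}$$

**Lemma 4.** Let $3\le r<s$. For all small $\varepsilon>0$, $R_s(\theta_r(c(\varepsilon)),c(\varepsilon))>1$.

*Proof.* **Step 1: form of the expansion.** Let $u_s(\eta,\varepsilon)=a_sR_s(1-\eta,c(\varepsilon))$, that is, $[t^{2s}]$ of (1). The formula makes sense for $\varepsilon$ of both signs and is smooth near $(0,0)$. Replacing $\varepsilon$ by $-\varepsilon$ turns $(x,y)$ into $(-y,-x)$, a permutation of $-c(\varepsilon)$, which replaces $X$ by a variable with the law of $-X$. Even moments do not change, so $u_s$ is even in $\varepsilon$. Hence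
$$u_s=a_s-A_s\eta+B_s\varepsilon^2+O(\eta^2+\varepsilon^4),$$
where the mixed term $\eta\varepsilon^2$ has been put into the error.

**Step 2: the coefficient $A_s$.** This is the effect of dilution alone. At $\varepsilon=0$, $\log\mathbb Ee^{tX}=\frac{t^2}2+\sum_{k\ge4,\ k\text{ even}}\theta^{k/2}\frac{t^k}k$, whose $\theta$-derivative at $\theta=1$ is $\frac12\sum_{k\ge4,\ k\text{ even}}t^k=\frac12\frac{t^4}{1-t^2}$. Multiplying by the transform $(1-t^2)^{-1/2}$ and writing $w=t^2$,
$$A_s=\tfrac12[w^{s-2}](1-w)^{-3/2}>0 .$$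

**Step 3: the coefficient $B_s$.** This is the effect of moving along the arc alone. At $\theta=1$, since $x+y=2\sin\varepsilon$ and $xy=-\cos2\varepsilon$, the transform is $(1-2t\sin\varepsilon-t^2\cos2\varepsilon)^{-1/2}e^{-t\sin\varepsilon}$. Let $D=1-t^2$. The bracket is $D+\delta$ with $\delta=-2t\varepsilon+2t^2\varepsilon^2+O(\varepsilon^3)$, and
$$(D+\delta)^{-1/2}=D^{-1/2}\Big(1-\frac\delta{2D}+\frac{3\delta^2}{8D^2}+\cdots\Big)=D^{-1/2}\Big(1+\frac tD\varepsilon+\Big(\frac{3t^2}{2D^2}-\frac{t^2}D\Big)\varepsilon^2+\cdots\Big).$$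
Multiplying by $e^{-t\sin\varepsilon}=1-t\varepsilon+\frac{t^2}2\varepsilon^2+\cdots$, the coefficient of $\varepsilon^2$ is
$$D^{-1/2}t^2\Big(\frac3{2D^2}-\frac2D+\frac12\Big)=D^{-1/2}t^2\,\frac{(1-D)(3-D)}{2D^2}=\tfrac12t^4(2+t^2)D^{-5/2}.$$
Put $j=s-2$ and use $2+w=3-(1-w)$:
$$B_s=\tfrac12[w^j]\big(3(1-w)^{-5/2}-(1-w)^{-3/2}\big).$$
The ratio of $[w^j](1-w)^{-5/2}$ to $[w^j](1-w)^{-3/2}$ is $\prod_{i=0}^{j-1}\frac{5/2+i}{3/2+i}=\frac{3/2+j}{3/2}=\frac{2j+3}3$. Hence
$$B_s=A_s\big((2j+3)-1\big)=(2s-2)A_s .$$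

**Step 4: comparison.** Steps 1–3 hold with $r$ in place of $s$. Let $\eta=1-\theta_r(c(\varepsilon))$. By continuity of $\theta_r$ and $\theta_r(c(0))=1$, $\eta\to0$ as $\varepsilon\downarrow0$. The equation $u_r=a_r$ reads $A_r\eta=(2r-2)A_r\varepsilon^2+O(\eta^2+\varepsilon^4)$, and $\eta\to0$, so $\eta=(2r-2)\varepsilon^2+o(\varepsilon^2)$. Inserting this for $s$,
$$a_s(R_s-1)=-A_s\eta+(2s-2)A_s\varepsilon^2+o(\varepsilon^2)=A_s(2s-2r)\varepsilon^2+o(\varepsilon^2)>0$$
for small $\varepsilon>0$. $\square$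

This fits the remark about the largest entry: $\sqrt{\theta_r}\,x=1+\varepsilon+O(\varepsilon^2)$ is now larger than $1$. It also shows that small perturbations along this arc cannot give a counterexample, since there the higher moment is always too large. One has to travel a finite distance.

## 7. From $N_1\times N_2$ to the exponential and beyond: a crossing

The arc ends at $c^0$, where Lemma 3 gives the opposite sign if $r\ge5$. For smaller $r$ we continue the path by a third entry:
$$c^\gamma=\kappa(1,1,\gamma),\qquad\kappa^2=\tau:=\frac2{2+\gamma^2},\qquad\gamma\in[0,1).$$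
For $\gamma=0$ this is $c^0$ padded by a zero; we regard all vectors of the path as vectors in $\mathbb R^3$. We have $\sum c_k^2=\tau(2+\gamma^2)=2$, all entries are nonnegative, and $P_3>0$. Since $\tau\gamma^2=2-2\tau$,
$$P_k(c^\gamma)=2\tau^{k/2}+(2-2\tau)^{k/2},\tag{11}$$
with $\tau$-derivative $k\big(\tau^{k/2-1}-(2-2\tau)^{k/2-1}\big)$, which is positive for $k\ge3$ because $\tau>2-2\tau=\tau\gamma^2$. As $\tau$ decreases in $\gamma$, so do all $P_k$, $k\ge3$. Thus $R_r(1,c^\gamma)$ is decreasing in $\gamma$.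

**Lemma 5 (crossing).** Let $3\le r<s$. Suppose (i) $R_s(\theta_r(c^0),c^0)<1$, or (ii) for some $\gamma\in(0,1)$, $R_r(1,c^\gamma)>1$ and $R_s(1,c^\gamma)<1$. Then the conclusion of Theorem 1 holds for $(r,s)$.

*Proof.* **Step 1: the limit variable.** We look for a point of the path where both moments are right. Start at $c(\varepsilon_0)$ with $\varepsilon_0>0$ so small that Lemma 4 applies. Follow the arc to $c^0$ and stop there in case (i); in case (ii) continue through $c^0$ to $c^\gamma$. On this path $R_r(1,\cdot)>1$: on the arc by (10), on the second part because $R_r(1,c^{\gamma'})\ge R_r(1,c^\gamma)>1$ for $\gamma'\le\gamma$. So by Lemma 1, $\theta_r\in(0,1)$ is continuous on the path, and so is $\rho(c)=R_s(\theta_r(c),c)$. At the start $\rho>1$. At the end $\rho<1$: in case (i) by assumption, in case (ii) because $R_s(\theta_r(c^\gamma),c^\gamma)\le R_s(1,c^\gamma)<1$. Hence $\rho=1$ at some $c$ on the path. With $\theta=\theta_r(c)$, the variable $X=X_{\theta,c}$ satisfies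
$$\mu_{2r}(X)=T_r,\qquad\mu_{2s}(X)=T_s,\qquad\mathbb EX^3=\theta^{3/2}P_3(c)>0,$$
the last because $P_3>0$ on the whole path (by (9) and on the second part).

**Step 2: the sequence.** We enter the chaos. Apply Lemma 2 to $\theta$ and $c$: the resulting $F_n$ have unit variance, $\mu_{2r}(F_n)\to T_r$, $\mu_{2s}(F_n)\to T_s$, and $F_n\to X$ in law. As $\mathbb EX^3>0=\mathbb E(N_1N_2)^3$, the limit is not $N_1\times N_2$.

**Step 3: the constant sequence.** Replacing the Gaussian part by finitely many entries disturbs both equations a little, so we use two parameters to restore them. Parametrize the path continuously by $\sigma\in[\sigma_0,\sigma_1]$ and put $\theta(\sigma)=\theta_r(c(\sigma))$. This is continuous with values in $(0,1)$, so $\theta(\sigma)+h\in(0,1)$ for $|h|\le\delta$ if $\delta$ is small. On the rectangle $[\sigma_0,\sigma_1]\times[-\delta,\delta]$ let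
$$f(\sigma,h)=R_s(\theta(\sigma)+h,c(\sigma))-1,\qquad q(\sigma,h)=R_r(\theta(\sigma)+h,c(\sigma))-1 .$$
Since $f(\sigma_0,0)>0>f(\sigma_1,0)$, after decreasing $\delta$ we have $f>0$ on the side $\sigma=\sigma_0$ and $f<0$ on the side $\sigma=\sigma_1$. By strict monotonicity in $\theta$, $q<0$ on $h=-\delta$ and $q>0$ on $h=\delta$. Now let $f_n,q_n$ be the same functions with $X_{\theta,c}$ replaced by the variable $F_n$ of Lemma 2 for $(\theta,c)=(\theta(\sigma)+h,c(\sigma))$. By (4) they are continuous, and by Lemma 2 they converge uniformly to $f$ and $q$. On each side, a compact set, the relevant function is bounded away from $0$. So for large $n$ the four sign conditions hold for $f_n,q_n$.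

The Poincaré–Miranda theorem says that two continuous functions on a rectangle, the first with opposite strict signs on the vertical sides, the second with opposite strict signs on the horizontal sides, have a common zero. At a common zero of $f_n,q_n$ we obtain $F$ in the second chaos with finitely many nonzero eigenvalues, $\mathbb EF^2=1$, $\mu_{2r}(F)=T_r$, $\mu_{2s}(F)=T_s$. Finally $\mathbb EF^3$ is its third power sum, which by (4) is positive, since $P_3(c)>0$ and the added entries are positive. $\square$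

**Case (a) of Theorem 1.** If $r\ge5$ and $s>r$, Lemma 3 is hypothesis (i) of Lemma 5. So Theorem 1 holds in this case, and the conjecture is already disproved.

## 8. A third eigenvalue for $r=4$ and $r=3$

For $r=3$ the endpoint $c^0$ cannot serve all $s>r$: in Section 1 we found $R_4(\theta_3(c^0),c^0)>1$. In cases (b) and (c) we verify hypothesis (ii) of Lemma 5 with an explicit $\gamma$. The parameter $\gamma$ now does the work of the dilution: it brings the $2r$th moment down to just above $T_r$ while the largest entry is $\sqrt\tau<1$.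

**Step 1: an upper bound for $R_s(1,c^\gamma)$.** Put $\beta(u)=(1-u)^{-1/2}e^{-u/2}=\sum_j\beta_ju^j$. (These $\beta_j$ and the function $\beta(u)$ are unrelated to the number $\beta$ of Section 4.) The transform of $X_{1,c^\gamma}$ is $(1-\kappa t)^{-1}e^{-\kappa t}\,\beta(\kappa\gamma t)$. So
$$a_sR_s(1,c^\gamma)=\tau^s\Sigma_s,\qquad\Sigma_s=\sum_{j\le2s}d_{2s-j}\beta_j\gamma^j .$$
From $\beta'=\frac u{2(1-u)}\beta$, comparing coefficients of $u^n$ in $(1-u)\beta'=\frac u2\beta$,
$$(n+1)\beta_{n+1}=n\beta_n+\tfrac12\beta_{n-1}\quad(n\ge1),\qquad\beta_0=1,\ \beta_1=0,\ \beta_2=\tfrac14,\ \beta_3=\tfrac16 .$$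
All $\beta_j\ge0$. Also $\beta_j\le\frac16$ for $j\ge3$, by induction: for $n\ge3$ we have $\beta_n\le\frac16$ and $\beta_{n-1}\le\frac14$, so $(n+1)\beta_{n+1}\le\frac n6+\frac18\le\frac{n+1}6$.

Let $s\ge7$. Terms with $2s-j\ge7$ have $d_{2s-j}<0.367882$. The remaining ones have $j\ge2s-6\ge8$ and $d_{2s-j}\le1$, so they sum to at most $\frac16\sum_{j\ge8}\gamma^j$. Hence
$$\Sigma_s\le0.367882\,\beta(\gamma)+\frac{\gamma^8}{6(1-\gamma)}\qquad(s\ge7).\tag{12}$$

**Step 2: case (b), $r=4$, $\gamma=0.436$.** Here $\gamma^2=0.190096$, and $\tau=2/2.190096$ satisfies $0.9132<\tau<0.91321$. So $2-2\tau>0.17358$, $\sqrt\tau>0.9556$ and $\sqrt{2-2\tau}>0.4166$.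

*The eighth moment is above $T_4$.* By (11),
$$P_3>1.817,\quad P_4>1.6979,\quad P_5>1.606,\quad P_6>1.528,\quad P_8>1.391,$$
for instance $P_4>2(0.9132)^2+(0.17358)^2$ and $P_3>2(0.9132)(0.9556)+(0.17358)(0.4166)$. Thus $P_3^2>3.301$, $P_3P_5>2.918$ and $P_4^2>2.8828$, and (3) gives
$$\mu_8>3505.32+2567.04+1960.89+908.08+1069.67+924.28+105>11040>11025=T_4 .$$
So $R_4(1,c^\gamma)>1$.

*The moments of order $2s$, $s\ge7$, are below $T_s$.* We have $0.564^{-1/2}<1.3316$ and $e^{-0.218}<0.8042$, so $\beta(\gamma)<1.071$. Further $\gamma^8<0.001307$, so $\frac{\gamma^8}{6(1-\gamma)}<0.000387$. By (12), $\Sigma_s<0.3944$ for all $s\ge7$. With $\tau^7<0.5297$ and $a_7=\frac{3432}{16384}>0.20947$,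
$$R_7(1,c^\gamma)<\frac{0.5297\cdot0.3944}{0.20947}<0.998 .$$
For $s\ge7$ the bound $0.3944\,\tau^s/a_s$ on $R_s$ decreases in $s$, because passing from $s$ to $s+1$ multiplies it by $\tau\frac{2s+2}{2s+1}\le0.9133\cdot\frac{16}{15}<1$. So $R_s(1,c^\gamma)<1$ for all $s\ge7$, and hypothesis (ii) holds.

**Step 3: case (c), $r=3$, $\gamma=0.384$.** Here $\gamma^2=0.147456$, and $\tau=2/2.147456$ satisfies $0.9313<\tau<0.93134$. So $2-2\tau>0.13732$, $\sqrt\tau>0.965$ and $\sqrt{2-2\tau}>0.3705$.

*The sixth moment is above $T_3$.* By (11), $P_3>1.848$, $P_4>1.7534$ and $P_6>1.618$, so $P_3^2>3.415$ and (2) gives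
$$\mu_6>97.08+78.90+34.15+15=225.13>225=T_3 .$$
So $R_3(1,c^\gamma)>1$.

*The moments of order $2s$, $s\ge13$, are below $T_s$.* We have $0.616^{-1/2}<1.2742$ and $e^{-0.192}<0.8254$, so $\beta(\gamma)<1.052$. Further $\gamma^8<0.000474$, so $\frac{\gamma^8}{6(1-\gamma)}<0.00013$. By (12), $\Sigma_s<0.3872$. With $\tau^{13}<0.3967$ and $a_{13}=\frac{10400600}{67108864}>0.15498$,
$$R_{13}(1,c^\gamma)<\frac{0.3967\cdot0.3872}{0.15498}<0.992 .$$
The bound $0.3872\,\tau^s/a_s$ decreases for $s\ge13$, since $\tau\frac{2s+2}{2s+1}\le0.93134\cdot\frac{28}{27}<1$. So $R_s(1,c^\gamma)<1$ for all $s\ge13$, and hypothesis (ii) holds.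

Lemma 5 now gives cases (b) and (c), and the proof of Theorem 1 is complete. $\blacksquare$
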